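
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{For $r\ge3$ the Hopf class $\sigma$ survives the killing of $2^r$ and $\eta$\\ by $\mathcal E_\infty$ cells}


\begin{abstract}
Let $S/\!/2^r,\eta$ be the $2$-local commutative $S$-algebra obtained from the sphere by attaching $\mathcal E_\infty$ cells that kill $2^r$ and $\eta$. It was conjectured that for every $r>1$ this algebra is a characteristic for $H\mathbb Z/2^r$, which means that all elements of positive degree in $\pi_*(S)$ die in it. We show that for every $r\ge 3$ the Hopf class $\sigma\in\pi_7(S)$ has non-zero image in $\pi_7(S/\!/2^r,\eta)$, which disproves the conjecture. We also determine, for all $r\ge2$, the kernel of $\pi_n(S)\to\pi_n(S/\!/2^r,\eta)$ for $1\le n\le 13$; for $r=2$ everything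 dies in this range. The proof combines a bound on Adams filtration with a comparison of denominators in complex $K$-theory.
\end{abstract}

\section{Introduction}

\subsection{The question}

We work with $2$-local commutative $S$-algebras ($\mathcal E_\infty$ ring spectra), and ``commutative algebra'' always means this. For such an algebra $R$ let
\[
I(R)=\ker\bigl(\pi_*(S)\to\pi_*(R)\bigr)
\]
be the kernel of the homomorphism induced by the unit. This ideal records which stable homotopy classes of spheres become invisible in $R$.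

\begin{definition}
A commutative algebra $C$ is a \emph{characteristic} for a connective commutative algebra $R$ if there is a morphism of commutative algebras $C\to R$ and $I(C)=I(R)$.
\end{definition}

Once a morphism $C\to R$ exists, $I(C)\subseteq I(R)$ is automatic. So the question is whether $C$ already kills everything that $R$ kills.

Take $R=H\mathbb Z/2^r$. Then $I(R)$ is generated by $2^r$ and all elements of positive degree. The obvious first candidate for $C$ is $S/\!/2^r$, obtained from $S$ by attaching one $\mathcal E_\infty$ cell that kills $2^r\in\pi_0(S)$. For $r=1$ it works: by a theorem of Steinberger, $S/\!/2$ splits as a wedge of suspensions of $H\mathbb F_2$, so all positive-degree elements of $\pi_*(S)$ die in it. For $r>1$ it does not work, because the Hopf class $\eta\in\pi_1(S)$ survives in $S/\!/2^r$ (we reprove this in Remark~\ref{rem:eta}). One is led to attach a second $\mathcal E_\infty$ cell, along the image of $\eta$. Call the result $S/\!/2^r,\eta$.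

\begin{conjecture}[Baker \cite{Baker}]\label{conj}
For $r>1$, $S/\!/2^r,\eta$ is a characteristic for $H\mathbb Z/2^r$.
\end{conjecture}

There is a morphism $S/\!/2^r\to H\mathbb Z/2^r$, and it extends over $S/\!/2^r,\eta$ because $\pi_1(H\mathbb Z/2^r)=0$. Moreover $\pi_0(S/\!/2^r,\eta)=\mathbb Z/2^r$. So the conjecture says exactly that every element of positive degree in $\pi_*(S)$ dies in $S/\!/2^r,\eta$.

The guess is reasonable. An $\mathcal E_\infty$ cell kills much more than the class it is attached to; for instance, killing $\eta$ in this way also kills $\nu\in\pi_3(S)$ and $2\sigma\in\pi_7(S)$ (Propositions~\ref{prop:pi3} and~\ref{prop:F3}). It nevertheless stops just short of $\sigma$.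

\subsection{Results}

Write
\[
M_r=S/\!/2^r,\qquad N=S/\!/\eta,\qquad R_r=S/\!/2^r,\eta ,
\]
and let $i:S\to N$ be the unit. Let $F^s\pi_n(Y)\subseteq\pi_n(Y)$ be the subgroup of elements of mod $2$ Adams filtration at least $s$ (Section~\ref{sec:adams}).

\begin{theorem}\label{thm:A}
For every $r\ge3$, $\sigma\notin I(R_r)$. Hence $R_r$ is not a characteristic for $H\mathbb Z/2^r$, and Conjecture~\ref{conj} is false.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $r\ge2$ and $1\le n\le13$. Then $\ker(\pi_nS\to\pi_nR_r)=\pi_nS$, except when $n=7$ and $r\ge3$, where the kernel is exactly $2\pi_7S$. In particular $\sigma\in I(R_2)$.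
\end{theorem}

\begin{theorem}\label{thm:C}
For $n>0$ and $r\ge1$,
\[
2^{r-1}\pi_nS\ \subseteq\ \ker(\pi_nS\to\pi_nM_r)\ \subseteq\ F^r\pi_nS .
\]
Moreover, if $\alpha\in\pi_nS$ maps to $0$ in $\pi_nR_r$, then $i(\alpha)\in F^r\pi_n(N)$.
\end{theorem}

The statement $\sigma\notin I(R_r)$ concerns only $R_r$, so Theorem~\ref{thm:A} does not depend on a choice of morphism $R_r\to H\mathbb Z/2^r$. For $r=2$ the question in degrees above $13$ is not decided here. What the results give is that $I(R_2)$ contains all elements of degree $1\le n\le 13$ and, by Theorem~\ref{thm:C}, the element $2\alpha$ for every $\alpha$ of positive degree.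

\subsection{The idea}

\emph{Powers of $2$ are felt only through Adams filtration.} If $\alpha$ dies in the ordinary cone of $2^r$, then $\alpha$ is divisible by $2^r$ and so has Adams filtration at least $r$. The $\mathcal E_\infty$ cone $M_r$ kills more, but the same bound on filtration holds, because the connecting map $M_r/S\to S^1$ is a composite of $r$ maps that vanish on mod $2$ homology. Since $R_r\simeq M_r\wedge N$, the argument can be smashed with $N$: a class $\alpha$ that dies in $R_r$ satisfies $i(\alpha)\in F^r\pi_n(N)$.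

\emph{So the problem is about $N$.} The groups $F^r\pi_n(N)$ have zero intersection over $r$. If the conjecture held for infinitely many $r$, then $i(\alpha)=0$ for all $\alpha$ of positive degree: attaching a single $\mathcal E_\infty$ cell along $\eta$ would kill all of them. Thus $i(\sigma)\ne0$ already disproves the conjecture for all large $r$; to reach $r\ge3$ we also show $F^3\pi_7(N)=0$.

\emph{$K$-theory sees $\sigma$ in $N$.} Let $h\in\pi_{2k-1}(S)$ be $\eta$, $\nu$ or $\sigma$, with $k=1,2,4$. The denominator of its $2$-local $e$-invariant is exactly $2^k$. If $h$ dies in $N$, a short computation in $ku_{2k}(N)$ produces a unit $c\in\mathbb Z_{(2)}$ such that, as a polynomial in $Y$,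
\[
c\,(Y-\tfrac12)^k
\]
has coefficients in $\mathbb Z_{(2)}$ apart from its constant term. The coefficient of $Y$ is $\pm ck/2^{k-1}$. So we need $2^{k-1}\mid k$. This is true for $k=1$ and $k=2$, in agreement with the fact that $\eta$ and $\nu$ die, and false for $k=4$.

Section~\ref{sec:prelim} recalls the tools, Section~\ref{sec:bounds} proves Theorem~\ref{thm:C}, Section~\ref{sec:K} shows $i(\sigma)\neq0$, and Section~\ref{sec:ASS} shows $F^3\pi_7(N)=0$ and deduces Theorem~\ref{thm:A}. Sections~\ref{sec:four} and~\ref{sec:B} prove Theorem~\ref{thm:B}; the main point there is that $i(\sigma)$ is divisible by $4$.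

\section{Preliminaries}\label{sec:prelim}

Everything is $2$-local, all constructions are derived, and $H=H\mathbb F_2$. The cone of $\alpha\in\pi_n(S)$ is $C_\alpha=S\cup_\alpha e^{n+1}$, viewed as an object under $S$.

\subsection{Attaching cells}\label{sec:cells}

Let $\mathbb P$ be the free commutative algebra functor. For an $S$-module $X$ under $S$, put $\widetilde{\mathbb P}X=S\wedge_{\mathbb PS}\mathbb PX$. This is the left adjoint of the forgetful functor from commutative algebras to $S$-modules under $S$. By definition $M_r=\widetilde{\mathbb P}C_{2^r}$ and $N=\widetilde{\mathbb P}C_\eta=S\wedge_{\mathbb PS^1}S$, where the two maps $\mathbb PS^1\to S$ are adjoint to $\eta$ and to $0$. Likewise $R_r=M_r\wedge_{\mathbb PS^1}S$, where $\mathbb PS^1\to M_r$ is adjoint to the image of $\eta$ and $\mathbb PS^1\to S$ to $0$. We use three facts.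

\emph{Base change.} For a commutative algebra $E$ one has $E\wedge\widetilde{\mathbb P}X\simeq\widetilde{\mathbb P}_E(E\wedge X)$, where $\widetilde{\mathbb P}_E$ is the analogous functor on $E$-modules under $E$. It satisfies $\widetilde{\mathbb P}_E(E)=E$. If $E\wedge X\simeq E\vee(E\wedge W)$ under $E$, then
\[
E\wedge\widetilde{\mathbb P}X\simeq\mathbb P_E(E\wedge W)\simeq\bigvee_{n\ge0}E\wedge D_nW,\qquad D_nW=(W^{\wedge n})_{h\Sigma_n}.
\]

\emph{Filtration.} $\widetilde{\mathbb P}X$ has a filtration with quotients $D_n(X/S)$. For $N$ these are $D_nS^2$, which are $(2n-1)$-connected and of finite type. Hence $N$ is connective, $\pi_0N=\mathbb Z_{(2)}$, and each $\pi_nN$ is a finitely generated $\mathbb Z_{(2)}$-module.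

\emph{The two cells separate.} The map $\mathbb PS^1\to M_r$ adjoint to the image of $\eta$ factors as $\mathbb PS^1\xrightarrow{\eta}S\to M_r$. Therefore
\begin{equation}\label{eq:split}
R_r=M_r\wedge_{\mathbb PS^1}S\simeq M_r\wedge(S\wedge_{\mathbb PS^1}S)=M_r\wedge N .
\end{equation}
In particular $\pi_0R_r=\pi_0M_r\otimes\pi_0N=\mathbb Z/2^r$.

\subsection{Adams filtration}\label{sec:adams}

Let $\cdots\to Y_1\to Y_0=Y$ be the canonical Adams tower: $Y_{s+1}$ is the fiber of $Y_s\to H\wedge Y_s$. Let $F^s\pi_nY$ be the image of $\pi_nY_s\to\pi_nY$. Call a map \emph{$H$-null} if it becomes null after smashing with $H$. We use repeatedly that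
\begin{equation}\label{eq:toH}
\text{if } f:A\to B \text{ is $H$-null, then every composite } A\xrightarrow{f}B\to\Sigma^kH \text{ is null.}
\end{equation}
Indeed, $B\to\Sigma^kH$ extends over $B\to H\wedge B$, and $A\to B\to H\wedge B$ factors through $H\wedge f$.

\begin{lemma}\label{lem:Hnull}
\begin{enumerate}
\item[(i)] If $S^n\to A_s\to A_{s-1}\to\cdots\to A_0=Y$ and every map $A_{j+1}\to A_j$ is $H$-null, then the composite lies in $F^s\pi_nY$.
\item[(ii)] The maps $Y_{s+1}\to Y_s$ are $H$-null.
\item[(iii)] If $Y$ is a ring spectrum, then $F^s\pi_mY\cdot F^t\pi_nY\subseteq F^{s+t}\pi_{m+n}Y$.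
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose $A_j\to Y$ lifts to $A_j\to Y_j$; this holds for $j=0$. By naturality, $A_{j+1}\to A_j\to Y_j\to H\wedge Y_j$ factors through $H\wedge A_{j+1}\to H\wedge A_j$. So it is null, and $A_{j+1}\to Y$ lifts to $Y_{j+1}$.

(ii) In the cofiber sequence $Y_{s+1}\to Y_s\to H\wedge Y_s$ the second map becomes split mono after smashing with $H$, by the multiplication of $H$. So the first map becomes null.

(iii) By (ii), the two factors are composites of $s$ and $t$ $H$-null maps, preceded by maps $S^m\to Y_s$ and $S^n\to Y_t$. Smashing an $H$-null map with an identity gives an $H$-null map, so $S^{m+n}\to Y_s\wedge Y_t\to\cdots\to Y\wedge Y_t\to\cdots\to Y\wedge Y$ shows that the smash product lies in $F^{s+t}\pi_{m+n}(Y\wedge Y)$, by (i). Now apply $Y\wedge Y\to Y$.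
\end{proof}

\begin{lemma}\label{lem:conv}
Let $Y$ be bounded below with every $\pi_nY$ finitely generated over $\mathbb Z_{(2)}$. Then $\bigcap_sF^s\pi_nY=0$.
\end{lemma}

\begin{proof}
Let $0\ne\alpha\in\pi_nY$ and choose $m$ with $\alpha\notin2^m\pi_nY$. Since $\pi_nY/2^m$ embeds in $\pi_n(Y\wedge C_{2^m})$, the class $\alpha$ has non-zero image in $\pi_nZ$, where $Z=\tau_{\le n}(Y\wedge C_{2^m})$. This $Z$ has only finitely many non-zero homotopy groups, each a finite $2$-group. Refining its Postnikov tower we get a finite tower $Z=Z^{(q)}\to\cdots\to Z^{(0)}=*$ in which the fiber of $Z^{(j+1)}\to Z^{(j)}$ is a suspension of $H$.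

Let $Z_j$ be the stages of the Adams tower of $Z$. We show by induction that $Z_j\to Z\to Z^{(j)}$ is null. This holds for $j=0$. If it holds for $j$, then $Z_j\to Z^{(j+1)}$ lifts to a suspension of $H$, and the composite with the $H$-null map $Z_{j+1}\to Z_j$ is null by \eqref{eq:toH}. For $j=q$ we obtain that $Z_q\to Z$ is null, so $F^q\pi_nZ=0$ and $\alpha\notin F^q\pi_nY$.
\end{proof}

The tower gives the Adams spectral sequence with $E_1^{s,t}=\pi_{t-s}(H\wedge Y_s)$, $E_2^{s,t}=\mathrm{Ext}^{s,t}_{\mathcal A_*}(\mathbb F_2,H_*Y)$ and $d_q:E_q^{s,t}\to E_q^{s+q,t+q-1}$, where $\mathcal A_*$ is the dual Steenrod algebra. The \emph{stem} of a class in $E^{s,t}$ is $t-s$. Let $E_\infty^{s,s+n}$ be the image of $\pi_nY_s$ in $E_1^{s,s+n}$ modulo all boundaries; it is a subquotient of $E_2^{s,s+n}$, and it is isomorphic to $F^s\pi_nY/F^{s+1}\pi_nY$. We say that $y\in F^s\pi_nY$ is \emph{represented by} $g\in E_2^{s,s+n}$ if $g$ has an image in $E_\infty^{s,s+n}$ and this image is the class of $y$. We use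 these standard facts.

\begin{enumerate}
\item[(a)] If $Y$ is as in Lemma~\ref{lem:conv} and $E_2^{s,s+n}=0$ for all $s\ge s_0$, then $F^{s_0}\pi_nY=F^{s_0+1}\pi_nY=\cdots$, hence $F^{s_0}\pi_nY=0$.
\item[(b)] Let $Y$ be as in Lemma~\ref{lem:conv}. If all differentials vanish on a class of $E_2^{s,s+n}$, then this class represents an element of $F^s\pi_nY$. Indeed, the boundary in $\pi_{n-1}(Y_{s+1})$ of a representative in $\pi_n(H\wedge Y_s)$ then lies in the image of $\pi_{n-1}(Y_{s+q})$ for every $q$, that is, in $\bigcap_jF^j\pi_{n-1}(Y_{s+1})$. Since $H_*Y$ is finite in each degree, $Y_1$, and inductively every $Y_j$, is again as in Lemma~\ref{lem:conv}. So the boundary is $0$, and the representative lifts to $\pi_nY_s$.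
\item[(c)] The spectral sequence is a module over that of $S$, in which $h_0$ represents $2$. So if $y\in F^s\pi_nY$ is represented by $g$, then $2y\in F^{s+1}\pi_nY$ is represented by $h_0g$. Also $d_q(h_0g)=h_0d_q(g)$ whenever $d_q(g)$ is defined.
\end{enumerate}

\section{How much $2^r$ can kill}\label{sec:bounds}

\subsection{The upper bound}

Let $\bar M_r=M_r/S$, with connecting map $\delta_r:\bar M_r\to S^1$. A class of $\pi_nS$ dies in $M_r$ if and only if it comes from $\pi_{n+1}\bar M_r$ through $\delta_r$. We factor $\delta_r$ by comparing $M_r$ with $M_{r-1}$.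

For $r\ge2$ the equation $2^{r-1}\circ2=2^r$ gives a map $C_{2^r}\to C_{2^{r-1}}$ under $S$ that has degree $2$ on the top cell. It induces an algebra map $g_r:M_r\to M_{r-1}$ and a map $\bar g_r:\bar M_r\to\bar M_{r-1}$ with $\delta_{r-1}\bar g_r=\delta_r$.

\begin{lemma}\label{lem:null}
The maps $\bar g_r$ $(r\ge2)$ and $\delta_1$ are $H$-null.
\end{lemma}

\begin{proof}
For $r\ge1$ multiplication by $2^r$ is zero on $H$, so $H\wedge C_{2^r}\simeq H\vee\Sigma H$ under $H$. Applying $\widetilde{\mathbb P}_H$ to the projection $H\vee\Sigma H\to H$, we see that the unit $H\to H\wedge M_r$ is split mono for every $r\ge1$. Hence $\pi_*(H\wedge M_r)\to\pi_*(H\wedge\bar M_r)$ is onto.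

Now let $r\ge2$. An $H$-module map $H\wedge C_{2^r}\to H\wedge C_{2^{r-1}}$ under $H$ is determined by the image of the generator of $\pi_1(\Sigma H)$ in $H_1(C_{2^{r-1}})\cong H_1(S^1)=\mathbb F_2$. For our map this image is $0$, because the degree on the top cell is $2$. So our map factors under $H$ as $H\vee\Sigma H\to H\to H\vee\Sigma H$. Applying $\widetilde{\mathbb P}_H$, we see that $H\wedge g_r$ factors as
\[
H\wedge M_r\longrightarrow H\xrightarrow{\text{unit}}H\wedge M_{r-1}.
\]
An element of $\pi_*(H\wedge\bar M_r)$ lifts to $\pi_*(H\wedge M_r)$, the lift is sent by $H\wedge g_r$ into the image of the unit, and so it goes to $0$ in $\pi_*(H\wedge\bar M_{r-1})$. Thus $H\wedge\bar g_r$ is zero on homotopy. A map of $H$-modules that is zero on homotopy is null.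

For $\delta_1$: in the cofiber sequence $H\to H\wedge M_1\to H\wedge\bar M_1\to\Sigma H$ the first map is split mono, so the last one, $H\wedge\delta_1$, is null.
\end{proof}

\begin{proposition}\label{prop:upper}
Let $n>0$ and $r\ge1$. Then $\ker(\pi_nS\to\pi_nM_r)\subseteq F^r\pi_nS$, and
\begin{equation}\label{eq:upper}
\alpha\in\ker(\pi_nS\to\pi_nR_r)\ \Longrightarrow\ i(\alpha)\in F^r\pi_n(N).
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:null}, $\delta_r=\delta_1\bar g_2\cdots\bar g_r$ is a composite of $r$ $H$-null maps, and so is $\delta_r\wedge N$. If $\alpha$ dies in $R_r=M_r\wedge N$, then $i(\alpha)$ dies under $N\to M_r\wedge N$, so it lies in the image of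
\[
(\delta_r\wedge N)_*:\pi_{n+1}(\bar M_r\wedge N)\to\pi_{n+1}(\Sigma N)=\pi_n(N).
\]
By Lemma~\ref{lem:Hnull}(i) it lies in $F^r\pi_n(N)$. Omitting $N$ gives the first statement.
\end{proof}

\begin{remark}\label{rem:eta}
The smallest case is already useful. For $r\ge2$ the class $\eta$ survives in $M_r$: it is represented by $h_1\in\mathrm{Ext}^{1,2}_{\mathcal A_*}(\mathbb F_2,\mathbb F_2)$, and $\mathrm{Ext}^{s,s+1}_{\mathcal A_*}(\mathbb F_2,\mathbb F_2)=0$ for $s\ge2$, so $F^2\pi_1S=0$ and $\eta\notin F^r\pi_1S$.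
\end{remark}

\subsection{The lower bound}

For a commutative algebra $A$ let $P:\pi_0A\to A^0(B\Sigma_{2+})$ be the total power operation \cite{BMMS}, which sends $a:S\to A$ to $D_2S=\Sigma^\infty B\Sigma_{2+}\to D_2A\to A$. It satisfies $P(0)=0$, $P(1)=1$ and $P(a+b)=P(a)+P(b)+\mathrm{tr}(ab)$, where $\mathrm{tr}$ is the transfer of the double cover $E\Sigma_2\to B\Sigma_2$.

\begin{proposition}\label{prop:lower}
If $r\ge1$ and $2^r=0$ in $\pi_0A$, then $2^{r-1}\pi_nS$ maps to $0$ in $\pi_nA$ for all $n>0$.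
\end{proposition}

\begin{proof}
Let $\tau=\mathrm{tr}(1)\in A^0(B\Sigma_{2+})$; it is the composite of the transfer $\Sigma^\infty B\Sigma_{2+}\to S$ with the unit $S\to A$. From $P(m+1)=P(m)+1+m\tau$ we get by induction
\[
P(m)=m+\tbinom m2\tau .
\]
For $m=2^r$ this reads $0=P(0)=P(2^r)=2^r+2^{r-1}(2^r-1)\tau=2^{r-1}(2^r-1)\tau$, and $2^r-1$ is a unit in $\mathbb Z_{(2)}$. So $2^{r-1}\tau=0$. By the Kahn--Priddy theorem the transfer, already restricted to $\Sigma^\infty\mathbb{RP}^\infty$, is onto on $2$-local $\pi_n$ for $n>0$. Writing $\alpha\in\pi_nS$ as the transfer of $\beta$, the image of $2^{r-1}\alpha$ in $\pi_nA$ is $2^{r-1}\tau_*(\beta)=0$.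
\end{proof}

Taking $A=M_r$, Propositions~\ref{prop:upper} and~\ref{prop:lower} prove Theorem~\ref{thm:C}. For $r=1$ we recover that every positive-degree element dies in $S/\!/2$.

\section{$K$-theory: $i(\sigma)\ne0$}\label{sec:K}

Let $ku\to KU$ be connective and periodic $2$-local complex $K$-theory, with Bott class $\beta$. The Chern character is a map of ring spectra $KU\to H\mathbb Q[\beta^{\pm1}]$. Setting $\beta=1$ gives $ch:KU_{2k}(X)\to\bigoplus_jH_{2j}(X;\mathbb Q)$, and similarly in cohomology. It is multiplicative for ring spectra and compatible with Kronecker products. Let $\operatorname{ord}_2$ be the $2$-adic valuation on $\mathbb Q$.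

\subsection{The denominators of the Hopf classes}

Let $h\in\pi_{2k-1}(S)$ be $\eta$, $\nu$ or $\sigma$, with $k=1,2,4$. Since $ku_{2k-1}(S)=0$, there is $z_h\in ku_{2k}(C_h)$ lifting the generator of the top cell. With $t_{2k}$ the top homology class, we have
\[
ch(z_h)=t_{2k}+e_h,\qquad e_h\in\mathbb Q .
\]
The class $z_h$ is unique up to $\mathbb Z_{(2)}$-multiples of $\beta^k$, so $e_h$ is well defined modulo $\mathbb Z_{(2)}$.

\begin{lemma}\label{lem:e}
$\operatorname{ord}_2(e_h)=-k$ for $h=\eta,\nu,\sigma$. In particular $e_\eta\equiv\frac12$ mod $\mathbb Z_{(2)}$.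
\end{lemma}

\begin{proof}
We pass to cohomology. Since $KU^1(S^{2k})=0$, there is $\xi\in KU^0(C_h)$ restricting to $1$ on the bottom cell; write $ch\,\xi=1+\lambda s_{2k}$ with $s_{2k}$ dual to $t_{2k}$. Then $\langle\xi,z_h\rangle=e_h+\lambda\in\mathbb Z_{(2)}$. So it suffices to show that $\operatorname{ord}_2(\lambda)=-k$ for one choice of $\xi$.

The cone $C_h$ is $\Sigma^{-2k}P$, where $P=S^{2k}\cup e^{4k}$ is $\mathbb{CP}^2$, $\mathbb{HP}^2$ or $\mathbb{OP}^2$. If $u\in H^{2k}(P;\mathbb Z)$ is a generator, then $u^2$ generates $H^{4k}(P;\mathbb Z)$. By Bott periodicity we may take $\xi$ in the integral group $\widetilde{KU}{}^0(P)$, with $ch\,\xi=u+\lambda u^2$; this changes $\lambda$ at most by a sign. Let $\omega\in\widetilde{KU}{}^0(P)$ come from the top cell, with $ch\,\omega=u^2$. The group $\widetilde{KU}{}^0(P)$ is free on $\xi,\omega$, so $ch$ is injective on it, and $ch(\xi^2)=u^2$ gives $\xi^2=\omega$. Let $\Psi^2$ be the Adams operation, which multiplies the degree $2j$ part of $ch$ by $2^j$.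 Then $ch(\Psi^2\xi)=2^ku+2^{2k}\lambda u^2$, so
\[
\Psi^2\xi=2^k\xi+2^k(2^k-1)\lambda\,\omega .
\]
But $\Psi^2\xi\equiv\xi^2=\omega$ modulo $2$. Hence $2^k(2^k-1)\lambda$ is an odd integer, and $\operatorname{ord}_2(\lambda)=-k$.
\end{proof}

\subsection{The group $ku_{2k}(N)$ for $k\le4$}

By Lemma~\ref{lem:e}, after adding a $\mathbb Z_{(2)}$-multiple of $\beta$ to $z_\eta$ we may assume that $ch(z_\eta)=t_2+\frac12$. Let $y\in ku_2(N)$ be the image of $z_\eta$ under $C_\eta\to N$, and let $X\in H_2(N;\mathbb Q)$ be the image of $t_2$. So $ch(y)=X+\frac12$.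

The class $z_\eta$ gives $ku\wedge C_\eta\simeq ku\vee\Sigma^2ku$ under $ku$. By Section~\ref{sec:cells},
\[
ku_*(N)=\bigoplus_{n\ge0}ku_*(D_nS^2),
\]
and $y^n$ is the image of the generator of $ku_{2n}(S^{2n})$ under the bottom cell $S^{2n}=(S^2)^{\wedge n}\to D_nS^2$. In the same way $H_*(N;\mathbb Q)=\mathbb Q[X]$.

We need the stunted projective spaces $\mathbb{RP}_k^\infty=\mathbb{RP}^\infty/\mathbb{RP}^{k-1}$. The cellular boundary from the $j$-cell to the $(j-1)$-cell is $1+(-1)^j$, so
\begin{equation}\label{eq:RP}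
H_j(\mathbb{RP}_k^\infty;\mathbb Z)=0\quad\text{for even } j>k .
\end{equation}

\begin{lemma}\label{lem:ku}
For $0\le k\le4$, $ku_{2k}(N)$ is spanned over $\mathbb Z_{(2)}$ by $\beta^{k-j}y^j$, $0\le j\le k$.
\end{lemma}

\begin{proof}
We treat the summands $ku_{2k}(D_nS^2)$ in turn. For $n=0,1$ there is nothing to prove, as $D_0S^2=S$ and $D_1S^2=S^2$.

$n=2$: $D_2S^2=\Sigma^2\mathbb{RP}_2^\infty$, and the cofiber of its bottom cell $S^4$ is $\Sigma^2\mathbb{RP}_3^\infty$. By \eqref{eq:RP} the reduced integral homology of $\mathbb{RP}_3^\infty$ is concentrated in odd degrees, so the Atiyah--Hirzebruch spectral sequence gives $ku_{\mathrm{even}}(\mathbb{RP}_3^\infty)=0$. Hence $ku_{2k}(S^4)\to ku_{2k}(D_2S^2)$ is onto for every $k$, and the target is spanned by $\beta^{k-2}y^2$ (it is zero for $k<2$).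

$n=3$: consider the transfer $D_3S^2\to(S^2)^{\wedge3}_{h(\Sigma_1\times\Sigma_2)}=S^2\wedge D_2S^2$ followed by the projection $S^2\wedge D_2S^2\to D_3S^2$. On integral homology the composite is multiplication by the index $3$, so it is a $2$-local equivalence. Therefore the projection is onto on $ku_*$. By the case $n=2$, $ku_{2k}(S^2\wedge D_2S^2)=ku_{2k-2}(D_2S^2)$ is spanned by $\beta^{k-3}$ times the class of the bottom cell, so $ku_{2k}(D_3S^2)$ is spanned by $\beta^{k-3}y^3$ (it is zero for $k<3$).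

$n=4$: $D_4S^2$ is $7$-connected, so only $k=4$ contributes, and $ku_8(D_4S^2)=H_8(D_4S^2;\mathbb Z_{(2)})=H_0(\Sigma_4;\mathbb Z_{(2)})$. The action is trivial, since permuting even spheres preserves orientations. So this group is spanned by $y^4$.

$n\ge5$: $D_nS^2$ is at least $9$-connected and contributes nothing.
\end{proof}

\subsection{The comparison}

\begin{proposition}\label{prop:sigma}
$i(\sigma)\ne0$ in $\pi_7(N)$.
\end{proposition}

\begin{proof}
Let $h\in\pi_{2k-1}(S)$ be one of $\eta,\nu,\sigma$ and suppose $i(h)=0$. Then $i$ extends to $f:C_h\to N$. By Lemma~\ref{lem:ku}, $f_*z_h=\sum_{j=0}^kn_j\beta^{k-j}y^j$ with $n_j\in\mathbb Z_{(2)}$. Apply $ch$ and write $Y=ch(y)=X+\frac12$. The class $f_*t_{2k}$ lies in $H_{2k}(N;\mathbb Q)=\mathbb Q X^k$, so for some $c\in\mathbb Q$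
\[
\sum_{j=0}^kn_jY^j=c\,(Y-\tfrac12)^k+e_h
\]
in $\mathbb Q[X]=\mathbb Q[Y]$. Compare constant terms: $c\,(-\frac12)^k+e_h=n_0\in\mathbb Z_{(2)}$. As $\operatorname{ord}_2(e_h)=-k$, this forces $\operatorname{ord}_2(c)=0$. Now compare coefficients of $Y$: $ck\,(-\frac12)^{k-1}=n_1\in\mathbb Z_{(2)}$. For $k=4$ the left side is $-c/2$, which has valuation $-1$. This is a contradiction, so $i(\sigma)\neq0$.
\end{proof}

For $k=1,2$ the same comparison gives no contradiction: with $c$ a unit, $c(Y-\frac12)$ and $c(Y-\frac12)^2=cY^2-cY+\frac c4$ are integral away from the constant term. This is as it must be, since $i(\eta)=0$ by construction and $i(\nu)=0$ by Proposition~\ref{prop:pi3}.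

At this point the conjecture is already disproved for all large $r$: by Lemma~\ref{lem:conv}, $i(\sigma)\notin F^r\pi_7(N)$ for $r$ large, and \eqref{eq:upper} applies. We now find out how large $r$ must be.

\section{The Adams spectral sequence of $N$}\label{sec:ASS}

\subsection{The homology of $N$}

Let $T=H_*(N)$. As $H\wedge C_\eta\simeq H\vee\Sigma^2H$ under $H$, Section~\ref{sec:cells} gives $T=\pi_*\mathbb P_H(\Sigma^2H)$. Let $x\in T_2$ be the image of the generator of $H_2(C_\eta)$. Recall that the homology of a commutative algebra carries Dyer--Lashof operations $Q^s$ of degree $s$ with $Q^sm=0$ for $s<|m|$, $Q^{|m|}m=m^2$, and $Q^s1=0$ for $s>0$. The ring $T$ is polynomial on $x$ and on the elements $Q^{s_1}\cdots Q^{s_l}x$ $(l\ge1)$ with $s_j\le2s_{j+1}$ and $s_1-s_2-\cdots-s_l>2$. For $l=1$ these are the elements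
\[
a_n=Q^{n-2}x\in T_n,\qquad n\ge5 .
\]
For $l=2$ we need $s_2\ge3$ and $s_2+2<s_1\le2s_2$; the first case is $Q^6Q^3x$, of degree $11$, and larger $l$ gives larger degrees. So bases of $T$ through degree $8$ are
\[
\begin{array}{c|ccccccc}
\text{degree}&0&2&4&5&6&7&8\\ \hline
\text{basis}&1&x&x^2&a_5&x^3,\ a_6&xa_5,\ a_7&x^4,\ xa_6,\ a_8
\end{array}
\]
and $T_1=T_3=0$.

The coaction $\psi:T\to\mathcal A_*\otimes T$ is a ring map. Write $\bar\psi(m)=\psi(m)-1\otimes m$. Since $\eta$ is detected by $Sq^2$, $\psi(x)=1\otimes x+\zeta_1^2\otimes1$, and so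
\begin{equation}\label{eq:powers}
\bar\psi(x^2)=\zeta_1^4\otimes1,\qquad \bar\psi(x^4)=\zeta_1^8\otimes1,\qquad
\bar\psi(x^3)=\zeta_1^2\otimes x^2+\zeta_1^4\otimes x+\zeta_1^6\otimes1 .
\end{equation}
Let $Sq^j_*:T_n\to T_{n-j}$ be the dual Steenrod operations. The only non-zero primitive element of degree $2^k$ in $\mathcal A_*$ is $\zeta_1^{2^k}$, and it pairs to $1$ with $Sq^{2^k}$ and to $0$ with decomposables. So whenever the coefficient in $\psi(m)$ of a basis element $m'$ is primitive of degree $2^k$, this coefficient is $\zeta_1^{2^k}$ times the coefficient of $m'$ in $Sq^{2^k}_*m$ (conjugation in $\mathcal A_*$ makes no difference here). This applies to all coefficients of degree $1$ and $2$, as $\mathcal A_1$ and $\mathcal A_2$ are spanned by $\zeta_1$ and $\zeta_1^2$. Finally, $m$ is primitive if and only if $Sq^{2^k}_*m=0$ for all $k$, because the $Sq^{2^k}$ generate the Steenrod algebra.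

The operations are computed by the Cartan formula and the Nishida relations
\begin{equation}\label{eq:nishida}
\begin{aligned}
Sq^1_*Q^s&=(s-1)Q^{s-1},\qquad Sq^2_*Q^s=\tbinom{s-2}2Q^{s-2}+Q^{s-1}Sq^1_*,\\
Sq^4_*Q^s&=\tbinom{s-4}4Q^{s-4}+\tbinom{s-4}2Q^{s-3}Sq^1_*+Q^{s-2}Sq^2_* .
\end{aligned}
\end{equation}
The first gives $Sq^1_*a_6=3a_5=a_5$ and $Sq^1_*a_8=5a_7=a_7$; with $Sq^1_*x=0$ we get $Sq^1_*(xa_6)=xa_5$. Hence
\begin{equation}\label{eq:onto}
Sq^1_*:T_8\to T_7\ \text{ is onto.}
\end{equation}

\subsection{Symbols}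

For a comodule $M$ write $\mathrm{Ext}(M)=\mathrm{Ext}_{\mathcal A_*}(\mathbb F_2,M)$. It is the cohomology of the cobar complex $\Omega^s(M)=\bar{\mathcal A}_*^{\otimes s}\otimes M$, with
\[
d\bigl([\alpha_1|\cdots|\alpha_s]m\bigr)=\sum_j[\alpha_1|\cdots|\bar\Delta\alpha_j|\cdots|\alpha_s]m+[\alpha_1|\cdots|\alpha_s]\,|\,\bar\psi(m).
\]
Concatenation makes $\mathrm{Ext}(M)$ a module over $\mathrm{Ext}(\mathbb F_2)$, and for a cocycle $w\in\Omega^s(\mathbb F_2)$ and $m\in M$ we have $d(wm)=w|\bar\psi(m)$. Write $[\zeta_1]^s$ for $[\zeta_1|\cdots|\zeta_1]$ with $s$ entries. It represents $h_0^s$, while $[\zeta_1^2],[\zeta_1^4],[\zeta_1^8]$ represent $h_1,h_2,h_3$. We need $\mathrm{Ext}(\mathbb F_2)$ in stems at most $7$; a basis is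
\begin{equation}\label{eq:ext}
\begin{array}{c|ccccccc}
\text{stem}&0&1&2&3&4,5&6&7\\ \hline
&h_0^s\ (s\ge0)&h_1&h_1^2&h_2,\ h_0h_2,\ h_0^2h_2=h_1^3&-&h_2^2&h_0^kh_3\ (0\le k\le3)
\end{array}
\end{equation}
In negative stems it is zero.

We pass from $\mathrm{Ext}(\mathbb F_2)$ to $\mathrm{Ext}(T)$ one degree of $T$ at a time. Let $F_n=\Omega(T_{\le n})$, a subcomplex of $\Omega(T)$ with $F_n/F_{n-1}=\Omega(\mathbb F_2)\otimes T_n$. A cocycle $\gamma\in F_n$ of bidegree $(s,t)$ has a \emph{symbol}
\[
\mathrm{sym}_n(\gamma)\in\mathrm{Ext}^{s,t-n}(\mathbb F_2)\otimes T_n ,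
\]
the class of its image in $F_n/F_{n-1}$. If the symbol vanishes, then $\gamma$ is cohomologous to a cocycle in $F_{n-1}$. The same holds if $\mathrm{sym}_n(\gamma)=\mathrm{sym}_n(d\gamma')$ for some cochain $\gamma'\in\Omega(T)$ with $d\gamma'\in F_n$; we then say that the symbol is \emph{killed by} $\gamma'$. Killed symbols form a subspace. Descending through $n$, we see that $\mathrm{Ext}^{s,t}(T)$ is spanned by the classes of any cocycles whose symbols, for each $n$, span all symbols of cocycles in $F_n$ modulo the killed ones. In particular, if in a given bidegree every symbol of a cocycle is killed, the group is zero. A symbol on $T_n$ of a class in stem $m$ has its first factor in stem $m-n$, so only $n\le m$ matters.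

For a cocycle $w$ and $m\in T_n$, the component of $d(wm)$ on $T_{n-1}$ is $w|\zeta_1\otimes Sq^1_*m$.

\subsection{A first case: stem $3$}

\begin{proposition}\label{prop:pi3}
$\pi_3(N)=0$. In particular $i(\nu)=0$.
\end{proposition}

\begin{proof}
As $T_1=T_3=0$, the possible symbols in stem $3$ are $h_0^kh_2\otimes1$ $(0\le k\le2)$ and $h_1\otimes x$. Let $w$ be a cocycle for $h_0^k$. By \eqref{eq:powers}, $d(wx^2)=w|\zeta_1^4$, so $wx^2$ kills $h_0^kh_2\otimes1$. On the other hand $h_1\otimes x$ is not the symbol of a cocycle: such a cocycle would have the form $wx+c$ with $[w]=h_1$ and $c\in\Omega^1(\mathbb F_2)$, but $d(wx+c)=w|\zeta_1^2+dc$ is non-zero because $h_1^2\neq0$. So $\mathrm{Ext}(T)$ vanishes in stem $3$, and $\pi_3(N)=0$ by fact (a) of Section~\ref{sec:adams}.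
\end{proof}

Thus $x^2$ kills $h_2$, and one might hope that $x^4$, which kills $h_3$, likewise disposes of $\sigma$. By Proposition~\ref{prop:sigma} it does not. The killing of $h_3$ only says that $i(\sigma)$ has Adams filtration at least $2$. By the next proposition the filtration is exactly $2$.

\subsection{Stem $7$}

\begin{proposition}\label{prop:F3}
$\mathrm{Ext}^{s,s+7}(T)=0$ for $s\ge3$. Hence $F^3\pi_7(N)=0$. Moreover $i(\sigma)\in F^2\pi_7(N)$ and $2i(\sigma)=0$.
\end{proposition}

\begin{proof}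
For $s\ge3$ the possible symbols, by \eqref{eq:ext}, are as follows.
\begin{itemize}
\item $n=7$: $h_0^s\otimes m$ with $m\in T_7$. By \eqref{eq:onto} $m=Sq^1_*m'$ with $m'\in T_8$, and $[\zeta_1]^{s-1}m'$ kills it.
\item $n=6,5$: none, since $\mathrm{Ext}^s(\mathbb F_2)$ is zero in stems $1$ and $2$ for $s\ge3$.
\item $n=4$: $h_1^3\otimes x^2$. By \eqref{eq:powers} it is killed by $[\zeta_1^2|\zeta_1^2]x^3$.
\item $n=2$: none, since stem $5$ is zero.
\item $n=0$: $h_0^kh_3$ with $k\ge 2$. If $w$ is a cocycle for $h_0^k$, then $d(wx^4)=w|\zeta_1^8$, so $wx^4$ kills it.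
\end{itemize}
This proves the first claim, and fact (a) of Section~\ref{sec:adams} gives $F^3\pi_7(N)=0$. Next, $\sigma\in F^1\pi_7S$ is represented by $h_3$, and $h_3$ maps to $0$ in $\mathrm{Ext}(T)$ because $d(x^4)=[\zeta_1^8]$. So $i(\sigma)\in F^2\pi_7(N)$ and $2i(\sigma)\in F^3\pi_7(N)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $r\ge3$ and suppose $\sigma\in I(R_r)$. By \eqref{eq:upper}, $i(\sigma)\in F^r\pi_7(N)\subseteq F^3\pi_7(N)=0$, contradicting Proposition~\ref{prop:sigma}. So $\sigma\notin I(R_r)$, whereas $\sigma\in I(H\mathbb Z/2^r)$ since $\pi_7(H\mathbb Z/2^r)=0$.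
\end{proof}

The hypothesis $r\ge3$ enters only through $F^r\subseteq F^3$. For $r=2$ the argument is empty, as $i(\sigma)\in F^2\pi_7(N)$, and the conclusion $\sigma\notin I(R_r)$ itself fails, as we show next.

\section{$i(\sigma)$ is divisible by $4$}\label{sec:four}

Since $4=0$ in $\pi_0R_2$, the class $\sigma$ dies in $R_2=M_2\wedge N$ as soon as $i(\sigma)$ is divisible by $4$ in $\pi_7(N)$. In the spectral sequence, $i(\sigma)$ lives in filtration exactly $2$, so we look for a class in filtration $0$, that is, a primitive element $p\in T_7$, such that $h_0^2p$ represents $i(\sigma)$. Steps 1--3 find $p$, and Steps 4 and 5 show that it survives to homotopy.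

\begin{proposition}\label{prop:four}
$i(\sigma)\in4\pi_7(N)$.
\end{proposition}

The proof takes up this section.

\subsection*{Step 1: some coactions}

Using $Sq^1_*x=0$, $Sq^2_*x=1$ and $Q^2x=x^2$, the relations \eqref{eq:nishida} and the Cartan formula give
\begin{align*}
&Sq^1_*a_5=2Q^2x=0,& &Sq^1_*a_7=4a_6=0,& &Sq^2_*a_7=\tbinom32a_5=a_5,\\
&Sq^1_*(xa_5)=0,& &Sq^2_*(xa_5)=a_5,& &\\
&Sq^2_*a_6=\tbinom22Q^2x=x^2,& &Sq^4_*a_6=Q^2(1)=0,& &Sq^1_*x^3=0,\quad Sq^2_*x^3=3x^2=x^2,\\
&Sq^2_*a_8=\tbinom42a_6=0,& &Sq^4_*a_8=\tbinom24Q^2x+Q^4(1)=0,& &\\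
&Sq^2_*(xa_6)=a_6+x^3,& &Sq^4_*(xa_6)=x^2. & &
\end{align*}
Here $Sq^2_*(xa_5)=a_5$ uses $Sq^2_*a_5\in T_3=0$, and the last entry is $(Sq^2_*x)(Sq^2_*a_6)+x\,Sq^4_*a_6=x^2$. Put
\[
p=xa_5+a_7\in T_7,\qquad b=a_6+x^3\in T_6,\qquad m_8=a_8+xa_6\in T_8 .
\]

\begin{itemize}
\item \emph{$a_5$ and $p$ are primitive.} On $a_5$: $Sq^1_*a_5=0$, and $Sq^2_*a_5\in T_3=0$, $Sq^4_*a_5\in T_1=0$. On $p$: $Sq^1_*p=0$, $Sq^2_*p=a_5+a_5=0$, and $Sq^4_*p\in T_3=0$.
\item \emph{$D=\langle1,x,a_5,b\rangle$ is a subcomodule of $T$.} Only $b$ needs an argument. The component of $\bar\psi(b)$ on $T_5$ is $\zeta_1\otimes Sq^1_*b=\zeta_1\otimes a_5$, and its $x^2$-coefficient is $0$ because $Sq^2_*b=x^2+x^2=0$. The remaining terms lie in $\mathcal A_*\otimes\langle x,1\rangle$.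
\item Since $Sq^1_*m_8=a_7+xa_5=p$ and $Sq^2_*m_8=b$, there are $\theta_j\in\mathcal A_j$ with
\begin{equation}\label{eq:m8}
\psi(m_8)=1\otimes m_8+\zeta_1\otimes p+\zeta_1^2\otimes b+\theta_3\otimes a_5+\theta_4\otimes x^2+\theta_6\otimes x+\theta_8\otimes1 .
\end{equation}
\end{itemize}

\subsection*{Step 2: computing $h_0^2p$}

Multiplying the primitive class $p$ by $h_0$ gives $[\zeta_1]p$. By \eqref{eq:m8} this is cohomologous to the remaining part of $d(m_8)$,
\[
\varphi=[\zeta_1^2]b+[\theta_3]a_5+[\theta_4]x^2+[\theta_6]x+[\theta_8].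
\]
So $\varphi$ is a cocycle representing $h_0p$. The element $x^2$ does not occur in $\bar\psi$ of $b,a_5,x^2,x$ or $1$, so the $x^2$-component of $d\varphi=0$ is $\bar\Delta\theta_4=0$. Thus $\theta_4$ is primitive; since $Sq^4_*m_8=x^2$, we have $\theta_4=\zeta_1^4$. Put
\[
\varphi_0=\varphi+[\zeta_1^4]x^2\in\Omega^1(D),\qquad\text{so}\qquad d\varphi_0=[\zeta_1^4|\zeta_1^4]
\]
by \eqref{eq:powers}. Since $h_0h_2^2=0$ by \eqref{eq:ext}, there is $z\in\Omega^2(\mathbb F_2)$ with $dz=[\zeta_1|\zeta_1^4|\zeta_1^4]$. Then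
\[
\rho=[\zeta_1|\zeta_1^4]x^2+z\in\Omega^2(T),\qquad \rho'=[\zeta_1]\varphi_0+z\in\Omega^2(D)
\]
are cocycles, and $\rho+\rho'=[\zeta_1]\varphi$ represents $h_0^2p$.

\emph{The class of $\rho'$ in $\mathrm{Ext}(T)$ is zero.} Filter $D$ by degree and use symbols as for $T$. The possible symbols in $\mathrm{Ext}^{2,9}(D)$ lie on $b$ (stem $1$, $s=2$: none), on $a_5$ (namely $h_1^2\otimes a_5$), on $x$ (stem $5$: none) and on $1$ (namely $h_0h_3$). As $a_5$ is primitive, $h_1^2a_5$ is an actual class, so $\mathrm{Ext}^{2,9}(D)$ is spanned by $h_1^2a_5$ and the image of $h_0h_3$. Both vanish in $\mathrm{Ext}(T)$: we have $h_1a_5=0$ because $d(xa_5)=[\zeta_1^2]a_5$, and $h_3=0$ because $d(x^4)=[\zeta_1^8]$. Hence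
\begin{equation}\label{eq:h02p}
h_0^2p=[\rho]\in\mathrm{Ext}^{2,9}(T).
\end{equation}

\subsection*{Step 3: $[\rho]$ represents $i(\sigma)$}

The possible symbols in $\mathrm{Ext}^{2,9}(T)$ are:
\begin{itemize}
\item $n=7$: $h_0^2\otimes Sq^1_*m'$ with $m'\in T_8$, killed by $[\zeta_1]m'$;
\item $n=6$: none (stem $1$, $s=2$);
\item $n=5$: $h_1^2\otimes a_5$, killed by $[\zeta_1^2]xa_5$;
\item $n=4$: $h_0h_2\otimes x^2$, the symbol of $\rho$;
\item $n=2$: none (stem $5$);
\item $n=0$: $h_0h_3$, killed by $[\zeta_1]x^4$.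
\end{itemize}
So $\mathrm{Ext}^{2,9}(T)$ is spanned by $[\rho]$. By Propositions~\ref{prop:sigma} and~\ref{prop:F3}, $0\ne i(\sigma)\in F^2\pi_7(N)=F^2/F^3=E_\infty^{2,9}$, and $E_\infty^{2,9}$ is a subquotient of $\mathrm{Ext}^{2,9}(T)$. Therefore $[\rho]\ne0$, its image in $E_\infty^{2,9}$ is defined and non-zero, and it represents $i(\sigma)$.

\subsection*{Step 4: the targets of differentials on $p$}

It remains to lift $p\in\mathrm{Ext}^{0,7}(T)$ to homotopy. The differential $d_q(p)$ lies in $E_q^{q,q+6}$, so we study $\mathrm{Ext}^{s,s+6}(T)$ for $s\ge2$. By \eqref{eq:ext} the possible symbols are $h_0^s\otimes T_6$ and, for $s=2$ only, $h_1^2\otimes x^2$, killed by $[\zeta_1^2]x^3$, and $h_2^2\otimes1$, killed by $[\zeta_1^4]x^2$. So in these bidegrees every cocycle in $F_5$ is a coboundary in $\Omega(T)$.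

A symbol $h_0^s\otimes(b+\epsilon x^3)$, $\epsilon\in\mathbb F_2$, is not that of a cocycle. Indeed, after adding a coboundary such a cocycle would be $[\zeta_1]^s(b+\epsilon x^3)$ plus terms in $F_5$. As $Sq^1_*b=a_5$ and $Sq^1_*x^3=0$, the $a_5$-component of its coboundary is $[\zeta_1]^{s+1}+dc$ for some $c\in\Omega^s(\mathbb F_2)$, and this is non-zero because $h_0^{s+1}\ne0$.

Hence for $s\ge2$: $\dim\mathrm{Ext}^{s,s+6}(T)\le1$, a non-zero class has symbol $h_0^s\otimes x^3$, and any two cocycles with this symbol are cohomologous.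

\emph{For $s\ge3$ the group $\mathrm{Ext}^{s,s+6}(T)$ is $\mathbb F_2$, and its generator is non-zero in $E_\infty$.} To see this we produce homotopy classes of filtration exactly $s$. Since $2\eta=0$, there is an element of $\pi_2(C_\eta)$ of degree $2$ on the top cell. Let $v\in\pi_2(N)$ be its image. Its mod $2$ Hurewicz image is $0$, so $v\in F^1\pi_2(N)$, and $2^kv^3\in F^{3+k}\pi_6(N)$ by Lemma~\ref{lem:Hnull}(iii). To bound the filtration from above we use integral homology. As $H\mathbb Z_{(2)}\wedge C_\eta$ splits, \eqref{eq:RP} gives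
\[
H_6(N;\mathbb Z_{(2)})=H_6(D_2S^2;\mathbb Z_{(2)})\oplus H_6(D_3S^2;\mathbb Z_{(2)})=H_4(\mathbb{RP}_2^\infty;\mathbb Z_{(2)})\oplus\mathbb Z_{(2)}X^3=\mathbb Z_{(2)}X^3,
\]
where $X$ now denotes the image of the top class of $C_\eta$ in $H_2(N;\mathbb Z_{(2)})$. The Hurewicz image of $v$ is $\pm2X$, so that of $2^kv^3$ is $\pm2^{3+k}X^3$.

On the other hand, elements of $F^s\pi_6(N)$ have Hurewicz image divisible by $2^s$. Indeed, $H\mathbb Z_{(2)}\wedge N$ is a sum of suspended Eilenberg--Mac Lane spectra, so it projects to $\Sigma^6H\mathbb Z_{(2)}$ by a map that is an isomorphism on $\pi_6$. It therefore suffices to show that $F^s\pi_6(\Sigma^6H\mathbb Z_{(2)})\subseteq2^s\mathbb Z_{(2)}$. If $A'\to A$ is $H$-null and $f:A\to\Sigma^6H\mathbb Z_{(2)}$ is any map, then $A'\to A\xrightarrow{f}\Sigma^6H\mathbb Z_{(2)}\to\Sigma^6H$ is null by \eqref{eq:toH}, so $A'\to A\xrightarrow{f}\Sigma^6H\mathbb Z_{(2)}$ is $2$ times some map $f':A'\to\Sigma^6H\mathbb Z_{(2)}$. Starting from the identity of $\Sigma^6H\mathbb Z_{(2)}$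 and applying this $s$ times, we see that a composite of $s$ $H$-null maps ending in $\Sigma^6H\mathbb Z_{(2)}$ is divisible by $2^s$, and Lemma~\ref{lem:Hnull}(ii) gives the claim.

So $2^kv^3$ has filtration exactly $3+k$. For $s\ge3$ this gives $E_\infty^{s,s+6}\ne0$. As $\dim\mathrm{Ext}^{s,s+6}(T)\le1$, the italicized statement follows. In particular, these generators are not hit by any differential.

\subsection*{Step 5: $p$ is a permanent cycle, and the conclusion}

Suppose $d_2(p)=g\ne0$. Then $g\in\mathrm{Ext}^{2,8}(T)$ has symbol $h_0^2\otimes x^3$, so $h_0g$ has symbol $h_0^3\otimes x^3$ and is the generator of $\mathrm{Ext}^{3,9}(T)$ by Step 4. But $h_0g=d_2(h_0p)$ is hit by a differential, a contradiction. So $d_2(p)=0$. For $q\ge3$, a non-zero $d_q(p)$ would hit the generator of $E_q^{q,q+6}$, again contradicting Step 4. So all differentials vanish on $p$, and by fact (b) of Section~\ref{sec:adams} there is $\hat p\in\pi_7(N)$ represented by $p$.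

By fact (c) and \eqref{eq:h02p}, $4\hat p\in F^2\pi_7(N)$ is represented by $h_0^2p=[\rho]$, as is $i(\sigma)$. Since $F^3\pi_7(N)=0$, we get $i(\sigma)=4\hat p$. This proves Proposition~\ref{prop:four}. \qed

\section{The range $n\le13$}\label{sec:B}

\begin{proposition}\label{prop:N13}
For $1\le n\le13$, $\ker(\pi_nS\to\pi_nN)$ is $\pi_nS$ if $n\ne7$, and is $2\pi_7S$ if $n=7$.
\end{proposition}

\begin{proof}
We use Toda's generators of the $2$-primary stems \cite[Ch.~VI and Thm.~14.1]{Toda}:
\begin{itemize}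
\item $\pi_1,\pi_2,\pi_3,\pi_6$ are generated by $\eta,\eta^2,\nu,\nu^2$; $\pi_7=\mathbb Z/16\{\sigma\}$; $\pi_4=\pi_5=\pi_{12}=\pi_{13}=0$;
\item $\pi_8$ is generated by $\bar\nu\in\langle\nu,\eta,\nu\rangle$ and $\varepsilon\in\langle\eta,2\nu,\nu\rangle$;
\item $\pi_9$ is generated by $\nu^3$, $\eta\varepsilon$ and $\mu\in\langle\eta,2,8\sigma\rangle$;
\item $\pi_{10}$ is generated by $\eta\mu$;
\item $\pi_{11}$ is generated by $\zeta\in\langle\nu,8,2\sigma\rangle$.
\end{itemize}
If $i(\alpha)=0$ and $\langle\alpha,\beta,\gamma\rangle$ is defined, then so is $\langle i,\alpha,\beta\rangle$, and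
\[
i\,\langle\alpha,\beta,\gamma\rangle\ \subseteq\ \pm\langle i,\alpha,\beta\rangle\gamma\ \subseteq\ \pi_*(N)\cdot i(\gamma).
\]
We know that $i(\eta)=0$ by construction, $i(\nu)=0$ by Proposition~\ref{prop:pi3} and $2i(\sigma)=0$ by Proposition~\ref{prop:F3}. So $\eta$ and $\nu$ die in $N$, and so do the products $\eta^2$, $\nu^2$, $\nu^3$, $\eta\varepsilon$, $\eta\mu$. In each of the four brackets the first entry is $\eta$ or $\nu$, and the last entry is $\nu$, $\nu$, $8\sigma$ or $2\sigma$, which dies in $N$; hence $\bar\nu,\varepsilon,\mu,\zeta$ die too. In degree $7$ all even multiples of $\sigma$ die, and every odd multiple maps to $i(\sigma)\neq0$ (Proposition~\ref{prop:sigma}).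
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Every element that dies in $N$ dies in $R_r=M_r\wedge N$. By Proposition~\ref{prop:N13} this settles all $n\neq7$ and shows that $2\pi_7S$ always lies in the kernel. In degree $7$ it remains to decide the fate of $\sigma$. If $r=2$, Proposition~\ref{prop:four} shows that the image of $\sigma$ in $\pi_7R_2$ is divisible by $4$, hence $0$, because $4=0$ in $\pi_0R_2$. If $r\ge3$, then $\sigma$ does not die, by Theorem~\ref{thm:A}, so the kernel is exactly $2\pi_7S$.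
\end{proof}

Thus for every $r\ge3$ the conjecture first fails in degree $7$, where the image of $\sigma$ has order exactly $2$.

\begin{thebibliography}{9}
\bibitem{Baker} Andrew Baker, \emph{Characteristics for $E_\infty$ ring spectra}, arXiv:1405.3695 (2014).
\bibitem{BMMS} Bruner, May, McClure and Steinberger, \emph{$H_\infty$ ring spectra}.
\bibitem{Toda} Toda, \emph{Composition Methods}.
\end{thebibliography}

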